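# Minimal flows on surfaces of infinite genus

## 1. Surfaces that carry a flow with all orbits dense

A *surface* is a connected, second countable, Hausdorff topological 2-manifold without boundary, compact or not. A surface $S$ is *minimal* if it admits a flow, that is, a continuous action of $\mathbb R$ on $S$, all of whose orbits are dense in $S$. Which surfaces are minimal?

The simplest example is the torus with a linear flow of irrational slope: every half-orbit is dense. Now remove one point $p$ and slow the flow down near $p$, so that it becomes complete on the complement (Section 5 shows how). The orbit of $p$ breaks into two half-orbits, both dense, and all other orbits are unchanged. So the once-punctured torus is minimal. If we remove two points of the same orbit, the piece of orbit between them becomes an orbit of the new flow, and it is not dense. We shall meet this again in Section 13.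

A surface has *infinite genus* if it contains compact subsurfaces of arbitrarily large genus. For a compact connected surface $F$ with $q(F)$ boundary circles we measure genus by $g^*(F)=2-\chi(F)-q(F)$; this is twice the number of handles if $F$ is orientable, and the number of crosscaps if it is not. Benière's theorem says that every noncompact orientable surface not embeddable in $\mathbb R^2$ admits a minimal flow; in particular orientable surfaces of infinite genus are minimal. J.G. Espín Buendía, D. Peralta-Salas and G. Soler López ("Existence of minimal flows on nonorientable surfaces", arXiv:1608.08788) pose the conjecture that every nonorientable surface of infinite genus is minimal. The conjecture is true, and we prove more, without using Benière's theorem.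

**Theorem 1.** Let $S$ be a surface of infinite genus, orientable or not. Then $S$ carries a smooth structure and a complete $C^\infty$ vector field without zeros, all of whose orbits are dense. Moreover there is a residual set of points both of whose semi-orbits are dense. In particular every nonorientable surface of infinite genus is minimal.

We begin with one surface for which the topology is very simple. To name it we need ends.

**Definition (ends).** An *end* of $S$ assigns to each compact $L\subset S$ a component $U_L$ of $S\setminus L$, with $U_{L'}\subset U_L$ whenever $L\subset L'$. The sets of all ends with a given value $U_L=U$ form a base of the topology of the *end space* $E$, which is compact, metrizable and totally disconnected. A *neighborhood* of an end in $S$ is a set containing some $U_L$. To know an end it is enough to know $U_L$ along an exhaustion by compact sets. An end is *planar* (resp. *orientable*) if it has a planar (resp. orientable) neighborhood. Let $E'\subset E$ be the set of nonplanar ends and $E''\subset E'$ the set of nonorientable ends; both are closed.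

The plane has one end, a planar one. A doubly infinite ladder of handles has two ends, both nonplanar and orientable. If we put infinitely many crosscaps on one of its two sides, that end becomes nonorientable.

**Definition (orientability classes).** $S$ is *infinitely nonorientable* if no compact set has orientable complement. It is *finitely nonorientable* if it is nonorientable but some compact subsurface $L$ has orientable complement; its *type* is odd or even according to the parity of $\chi(L)+q(L)$.

For example, the projective plane minus a Cantor set is of odd type: take $L$ to be a Möbius band, with $\chi+q=0+1$. The Klein bottle minus a point is of even type: take $L$ to be the Klein bottle minus an open disc, with $\chi+q=-1+1$.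

The parity does not depend on $L$. Any two choices lie in the interior of a third compact subsurface, so it suffices to compare $L\subset\operatorname{int}L'$. The components $N_i$ of $L'\setminus\operatorname{int}L$ are compact and orientable, so $\chi(N_i)\equiv q(N_i)\pmod 2$. Also $\sum q(N_i)=q(L)+q(L')$ and $\chi(L')=\chi(L)+\sum\chi(N_i)$. Hence $\chi(L')+q(L')\equiv\chi(L)+q(L)\pmod 2$.

*Richards' theorem* (Trans. AMS 106 (1963), Thm 1): two surfaces of the same genus and the same orientability class (orientable; infinitely nonorientable; finitely nonorientable of odd type; of even type) are homeomorphic if and only if their triples $(E,E',E'')$ are homeomorphic.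

By Richards' theorem there is at most one surface of infinite genus which has exactly one end and whose end is nonorientable: its triple is three copies of one point, and it is infinitely nonorientable. Picture a plane with infinitely many crosscaps going off to infinity. This is our easy case.

**Proposition 2.** Let $\mathcal N$ be the surface of infinite genus with exactly one end, that end being nonorientable. Then $\mathcal N$ carries a smooth structure and a complete $C^\infty$ vector field without zeros, all of whose orbits are dense.

The proof occupies Sections 3 to 6, and everything in Sections 3 to 5 is written so that it can be used again for Theorem 1.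

## 2. Flipping a slit in an irrational flow creates closed orbits

The first thing to try is to start from a minimal flow that we have, say an irrational flow on the torus, and to insert crosscaps. Let a transversal circle $\mathbb R/\mathbb Z$ have return map $x\mapsto x+\alpha$ with $\alpha$ irrational. Cut the torus along a closed arc $\bar I=[a,b]$ of the transversal and reglue the lower side of the slit to the upper side by the flip $\sigma(x)=a+b-x$. The opened slit is a circle, and the flip identifies its antipodal points, so we have inserted a crosscap (and must discard the one point coming from $a$ and $b$). The return map is now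
$$F(x)=\sigma(x)+\alpha\ \text{ for }x\in I=(a,b),\qquad F(x)=x+\alpha\ \text{ for }x\notin\bar I .$$

Whatever the slit of length $<\frac12$ is, $F$ has a periodic point. For $i\ge1$ let $\theta_i\in(-\frac12,\frac12)$ represent $i\alpha$ modulo $1$. Let $k$ be the least positive integer with $|\theta_k|<b-a$, write $\theta=\theta_k$ and $m=\frac{a+b}2$, and put
$$y=m-\tfrac\theta2,\qquad x=m+\tfrac\theta2 .$$
Both lie in $I$, because $|\theta|/2<(b-a)/2$. For $1\le i<k$ the point $y+i\alpha$ is not in $\bar I$: otherwise its difference from the interior point $y$ would have absolute value $<b-a<\frac12$, hence would be $\theta_i$, against the choice of $k$. Now $\sigma(x)=y$, so $F(x)=y+\alpha$, then $F^i(x)=y+i\alpha$ for $i\le k$, and $F^k(x)=y+\theta=x$. In the same way $F^k(x+\varepsilon)=x-\varepsilon$ for small $\varepsilon$, so $F^{2k}$ is the identity near $x$: the new flow has a whole open set of closed orbits.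

The failure is precise: the flow comes back to the crosscap, and the flip followed by the first return reverses orientation and has a fixed point at a midpoint. The cure is to have no recurrence at all at any finite stage. We shall build the surface from a square by attaching bands one at a time, so that at every finite stage *all* orbits are finite. A new band will never be fed by its own output, and it will be attached next to an orbit segment that has already visited many prescribed open sets. Only the limit has infinite orbits, and each of them must use bands of this kind.

## 3. Band systems with finite orbits

Let $D=[0,1]^2$. Orbits move vertically upward in $D$, and bands carry them from the top of $D$ back to the bottom.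

**Definition (band system).** A *band system* $\mathfrak B$ is a finite set of triples $(j_i,b_i,h_i)$. The $j_i$ are open intervals with pairwise disjoint closures in $(0,1)$, the $b_i$ likewise, and $h_i:\bar j_i\to\bar b_i$ is an affine bijection, increasing or decreasing. Put
$$T=\bigcup h_i|_{j_i}:\bigcup j_i\to\bigcup b_i,\qquad J=[0,1]\setminus\bigcup j_i,\qquad B=[0,1]\setminus\bigcup b_i,$$
$$K^+=\bigcup\partial j_i,\quad K^-=\bigcup\partial b_i,\quad \operatorname{int}J=J\setminus(K^+\cup\{0,1\}),\quad \operatorname{int}B=B\setminus(K^-\cup\{0,1\}).$$
Let $W(\mathfrak B)$ be the compact surface obtained from $D$ by attaching the bands $\bar j_i\times[0,1]$ via $(x,0)\sim(x,1)\in D$ and $(x,1)\sim(h_i(x),0)\in D$. The components of $J\times\{1\}$ and $B\times\{0\}$ are nondegenerate intervals in $\partial W$, called *edges*. The boundary components of $W$ are called *circles*. Every circle contains an edge, because the sides of the bands and of $D$ end at endpoints of edges.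

**Definition (admissible).** $\mathfrak B$ is *admissible* if

- (A1) all $T$-orbits are finite: there are no infinite forward or backward orbits and no periodic points;
- (A2) $R(K^-)\cap K^+=\emptyset$, where $R$ is the return map defined next.

Under (A1), each $x\in B$ has a unique $k(x)\ge0$ with $R(x):=T^{k(x)}x\in J$. The map $R:B\to J$ is a bijection: it is injective because $T$ is injective and points of $B$ are not in the range of $T$, and surjective because backward orbits end in $B$. Also $R$ maps $(0,1)\cap B$ into $(0,1)$. The sets $P=R(K^-)$ and $Q=R^{-1}(K^+)$ are finite, and (A2) says that $P\cap K^+=\emptyset$, equivalently $Q\cap K^-=\emptyset$. In words: no orbit starting at a corner of a band end at the bottom arrives at a corner of a band end at the top.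

**Examples.** For $\mathfrak B=\emptyset$ we have $W=D$, $R=\mathrm{id}$. Take one band $j=(.2,.3)$, $b=(.6,.7)$, $h$ increasing. Then $W$ is an annulus; if $h$ is decreasing it is a Möbius band. In the increasing case $R(x)=x+.4$ on $(.2,.3)$ and $R(x)=x$ on the rest of $B$; $Q=K^+=\{.2,.3\}$ and $P=K^-=\{.6,.7\}$, so the system is admissible. The band $j=(.2,.4)$, $b=(.3,.5)$, $h(x)=x+.1$ satisfies (A1), but $R(.3)=.4$ with $.3\in K^-$ and $.4\in K^+$, so (A2) fails. The band $j=b=(.2,.4)$ with $h$ decreasing has the fixed point $.3$, so (A1) fails: this is the phenomenon of Section 2.

**Continuity.** Let $x\in B\setminus Q$, $x\in(0,1)$. For $i<k(x)$ the point $T^ix$ lies in the open domain of $T$, and $T^{k(x)}x$ lies in the open set $\operatorname{int}J$. Hence on a neighborhood of $x$ in $B$ the function $k$ is constant and $R$ is continuous.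

**Definition (column).** A *column* is a nonempty open interval $c\subset\operatorname{int}B\setminus Q$. On it $k$ is a constant $k_c$, and $R|_c$ is a homeomorphism onto an open interval $R(c)\subset\operatorname{int}J\setminus P$. The column *starts* on the circle containing $c\times\{0\}$ and *ends* on the circle containing $R(c)\times\{1\}$; it is a *loop* if these coincide. It *visits* an open set $O\subset(0,1)$ if $T^i(c)\subset O$ for some $0\le i\le k_c$. It *uses* a band $(j,b,h)$ if $T^i(c)\subset j$ for some $0\le i<k_c$.

Nonempty open subintervals of columns are columns, with the same start, end, visits and bands used. Disjoint columns have disjoint images under $R$. In the annulus example, $(.22,.28)$ is a column with $k_c=1$ which visits $(.2,.3)$ and $(.6,.7)$.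

Fix an enumeration $O_1,O_2,\dots$ of the open subintervals of $(0,1)$ with rational endpoints. A column is *$n$-good* if it visits $O_1,\dots,O_n$ (for $n=0$ this is no condition). A band $(j,b,h)$ added to $\mathfrak B$ has *grade* $\ge n$ if there is an $n$-good column $c$ of $\mathfrak B$, the system just before the addition, with $b\subset c$ or $j\subset R(c)$.

**Lemma 3 (adding a band).** Let $\mathfrak B$ be admissible and let $(j,b,h)$ satisfy

- (i) $\bar j\subset\operatorname{int}J$, $\bar b\subset\operatorname{int}B$;
- (ii) $R(\bar b)\cap\bar j=\emptyset$;
- (iii) $\partial j\cap P=\emptyset$, $\partial b\cap Q=\emptyset$;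
- (iv) $\bar b$ lies in a column, or $\bar j$ lies in $R(c)$ for a column $c$.

Then $\mathfrak B'=\mathfrak B\cup\{(j,b,h)\}$ is admissible. If $c$ is a column of $\mathfrak B$ with $c\cap\bar b=\emptyset$ and $R(c)\cap\bar j=\emptyset$, then $c$ is a column of $\mathfrak B'$ with $k'=k$ and $R'=R$ on $c$; we say that $c$ is *unaffected*.

If $\bar b$ lies in a column then $\partial b\cap Q=\emptyset$ is automatic; if $\bar j\subset R(c)$ then $\partial j\cap P=\emptyset$ is automatic.

*Proof.* **Step 1: orbits stay finite.** After a $T'$-orbit uses the new band, it is at a point of $b\subset B$. It then follows $T$ through points of $\bigcup j_i$, which is disjoint from $j$, to a point of $R(b)\subset J\setminus\bar j$, and stops. So every $T'$-orbit uses the new band at most once. An infinite forward or backward $T'$-orbit would contain an infinite $T$-orbit. A periodic $T'$-orbit would use the new band infinitely often or be $T$-periodic. Hence (A1) holds. For $x\in B'=B\setminus b$ we read off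
$$R'(x)=R(x)\ \text{ if }R(x)\notin j,\qquad R'(x)=R(h(R(x)))\ \text{ if }R(x)\in j. \tag{1}$$

**Step 2: corners do not hit corners.** We check (A2) for the corners $K^-\cup\partial b$ and $K^+\cup\partial j$. If $x\in K^-$ and $R(x)\notin j$, then $R'(x)=R(x)$ is not in $K^+$ by (A2) and not in $\partial j$ by (iii). If $x\in K^-$ and $R(x)\in j$, then $j$ meets $P$, so $\bar j$ is contained in no $R(c)$, and by (iv) $\bar b$ lies in a column. So $h(R(x))\notin Q$ and $R'(x)\notin K^+$; also $R'(x)\notin\partial j$ by (ii). If $x\in\partial b$, then $R(x)\notin\bar j$ by (ii), so $R'(x)=R(x)$, which is not in $K^+$ by (iii) and not in $\partial j$.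

**Step 3: unaffected columns.** If $c\cap\bar b=\emptyset$ and $R(c)\cap\bar j=\emptyset$, then $c\subset\operatorname{int}B'$, by (1) $R'=R$ on $c$ with the same iterates, and $R(c)$ misses $K^+\cup\partial j$. So $c$ is a column of $\mathfrak B'$. $\square$

An unaffected column makes the same visits and uses the same bands as before. Note that $c$ is unaffected exactly when it is disjoint from $\bar b$ and from $R^{-1}(\bar j)$.

**Lemma 4 (adding a second band).** Let $\mathfrak B$ and $(j,b,h)$ be as in Lemma 3. Let $j',b'$ be open intervals such that $\bar b'$ lies in a column of $\mathfrak B$, $\bar j'$ lies in the image $R(\cdot)$ of a column of $\mathfrak B$, and the four sets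
$$\bar b,\qquad \bar b',\qquad R^{-1}(\bar j),\qquad R^{-1}(\bar j')$$
are pairwise disjoint. Then, for every affine bijection $h':\bar j'\to\bar b'$, adding $(j,b,h)$ and then $(j',b',h')$ gives an admissible system. Columns of $\mathfrak B$ disjoint from all four sets are unaffected by both additions. If $c$ is an $n$-good column with $\bar b'\subset c$ or $\bar j'\subset R(c)$, the second band has grade $\ge n$.

*Proof.* Let $u$ be a small open interval containing $\bar b'$, inside the given column (inside $c$ when $\bar b'\subset c$). Let $v$ be the $R$-preimage, inside the given column (inside $c$ when $\bar j'\subset R(c)$), of a small open interval containing $\bar j'$. Both are columns of $\mathfrak B$. Since $R$ is continuous on columns and the sets $\bar b'$, $R(\bar b')$, $\bar j'$, $R^{-1}(\bar j')$, $\bar b$, $\bar j$ are compact, the hypothesis allows us to choose $u,v$ so small that $u$ and $v$ miss $\bar b$ and $R(u),R(v)$ miss $\bar j$. So $u,v$ are unaffected by the first band. Thus in the intermediate system $\bar b'$ lies in a column and $\bar j'$ in the return image of a column, which gives (i), (iii), (iv) for the second band. Condition (ii) holds because the intermediate return map equals $R$ on $\bar b'$ and $R(\bar b')\cap\bar j'=\emptyset$.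 Lemma 3 applies. A column disjoint from the four sets is unaffected by the first band, keeps its returns, and so is unaffected by the second. For the grade, $u$ or $v$ is an $n$-good column of the intermediate system. $\square$

The next lemma is how columns are made to visit more sets.

**Lemma 5 (junction).** Let $c_1,c_2$ be disjoint columns of an admissible $\mathfrak B$. Let $\bar j\subset R(c_1)$, $\bar b\subset c_2$, and, optionally, $\bar j'\subset R(c_1)$, $\bar b'\subset c_2$ with $\bar j\cap\bar j'=\emptyset$, $\bar b\cap\bar b'=\emptyset$. Then $(j,b,h)$, and optionally afterwards $(j',b',h')$, can be added for all affine $h,h'$, preserving admissibility. In the new system $c_{12}:=R^{-1}(j)\subset c_1$ is a column with return image $R(b)\subset R(c_2)$; it visits everything visited by $c_1$ or by $c_2$, and it uses the new band $(j,b,h)$. Every column disjoint from $c_1\cup c_2$ is unaffected. If $c_1$ is $n$-good, all new bands have grade $\ge n$.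

*Proof.* *Admissibility.* Here $R^{-1}(\bar j),R^{-1}(\bar j')\subset c_1$ and $\bar b,\bar b'\subset c_2$, so all required disjointness holds and Lemmas 3 and 4 apply. Columns disjoint from $c_1\cup c_2$ miss all four sets. The grades are clear: $j\subset R(c_1)$ and $\bar j'\subset R(c_1)$.

*The composite.* By (1), the first band gives $R'=R\circ h\circ R$ on $R^{-1}(j)$, with values in $R(b)$. Since $R(b)\subset R(c_2)$, this set misses $K^+$ and also $\bar j,\bar j'\subset R(c_1)$. So the second band does not change these returns, and $c_{12}$, which misses $\bar b,\bar b'\subset c_2$, is a column of the final system. Its iterates lie first in the iterates of $c_1$, then pass the new band into $b\subset c_2$, then follow the iterates of $c_2$. $\square$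

**Example.** In $\mathfrak B=\emptyset$ take $c_1=(.1,.3)$, $c_2=(.5,.9)$, $j=(.15,.25)$, $b=(.6,.7)$. Then $c_{12}=(.15,.25)$ has $k=1$ and visits both $(.1,.3)$ and $(.5,.9)$.

**Lemma 6.** If $\mathfrak B$ is admissible and $O\subset(0,1)$ is a nonempty open interval, some column visits $O$.

*Proof.* Choose $z\in O$ outside the finite set of points on forward orbits of $K^-\cup Q$. Going backward from $z$ we reach $x\in B\cap(0,1)$ with $T^ix=z$ for some $i\ge 0$. Then $x\in\operatorname{int}B\setminus Q$, and a small interval around $x$ is a column whose $i$-th iterate lies in $O$. $\square$

## 4. Catching every finite orbit

Each finite stage has only finite orbits, starting in $B$ and ending in $J$. In the limit no orbit may be finite at both ends. So for each $x\in B$, except near $0$ and $1$, we must eventually cover $x$ by some $b$, or $R(x)$ by some $j$. We cannot cover $K^-$ by $b$'s (a new $\bar b$ must lie in $\operatorname{int}B$). Orbits starting near $K^-$ will therefore be caught at their far end, and this is what (A2) is for.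

*Targets.* Let $\mathfrak B$ be admissible, let $c_1,\dots,c_p$ ($p\ge1$) be pairwise disjoint $n$-good columns, let $\rho_i\subset c_i$ be nondegenerate compact intervals and $0<\delta\le\frac12$. In this section $R,B,J,K^\pm,Q$ always refer to this $\mathfrak B$. Each component of $B\setminus\bigcup\rho_i$ is an interval with endpoints $e<f$ in $K^-\cup\{0,1\}\cup\bigcup\partial\rho_i$. For each component choose $e<e'<f'<f$ with $e',f'\notin Q$ such that the *gap* $[e,e']$

- misses $Q$ if $e\in K^-$ (possible since $K^-\cap Q=\emptyset$ and $Q$ is finite);
- lies in $c_i$ if $e\in\partial\rho_i$;
- satisfies $e'<\delta$ if $e=0$;

and symmetrically for the gap $[f',f]$ at $f$ (with $f'>1-\delta$ if $f=1$). Call the $(e',f')$ the *inner intervals*, and let $g_1,\dots,g_N$ be the gaps at points of $K^-$. By Continuity each $R(g_l)$ is a compact interval in $\operatorname{int}J$. By injectivity of $R$ the $R(g_l)$ are pairwise disjoint and disjoint from all $R(\rho_i)$.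

*Treatments.* Each target gets a *host*, one of the $\rho_i$. "Current" refers to the state reached at the moment. A treatment with host $\rho_i$ uses a current column $c$ with $\bar c\subset\operatorname{int}\rho_i$ that has been unaffected by all bands added so far in this procedure. All subintervals named below are open.

- To treat an inner interval, put $b=(e',f')$ and add a band $(j,b,h)$ with $\bar j\subset R(c)$; optionally add a second band $(j',b',h')$ with $\bar j'\subset R(c)$, $\bar b'\subset c$, where $R^{-1}(\bar j),R^{-1}(\bar j'),\bar b'$ are pairwise disjoint.
- To treat a gap $g_l$, choose an open interval $\eta_l\supset R(g_l)$ with $\bar\eta_l$ in the current $\operatorname{int}J$, disjoint from all $R(\rho_i)$ and all $R(g_{l'})$, $l'\ne l$, and with $\partial\eta_l$ missing the current finite set $P$. Add a band $(j,b,h)$ with $j=\eta_l$, $\bar b\subset c$; optionally add a second band with $\bar j'\subset R(c)$, $\bar b'\subset c$, where $\bar b,\bar b',R^{-1}(\bar j')$ are pairwise disjoint.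

**Lemma 7 (exhaustion).** For every choice of hosts, all inner intervals and after them all gaps $g_1,\dots,g_N$ can be treated one by one, each with one or two bands as we please, with arbitrary affine maps and with the non-prescribed intervals anywhere in $c$ and $R(c)$ subject to the stated conditions. Moreover:

1. admissibility is preserved and all added bands have grade $\ge n$;
2. $\operatorname{int}\rho_i$ is unaffected if $\rho_i$ is never used as a host, and in any case each $\rho_i$ contains an open subinterval that is unaffected;
3. at the end, for every $x\in B\cap[\delta,1-\delta]$ with $x\notin\bigcup c_i$, the point $x$ lies in some added $b$ or $R(x)$ lies in some added $j$.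

*Proof.* **Step 1: where the new intervals are.** Current returns agree with $R$ on columns that have been unaffected so far. Hence, as long as we proceed as described,
$$\text{every new }\bar b\text{ is a treated }[e',f']\text{ or lies in some }\rho_i;\quad \text{every new }\bar j\text{ lies in some }R(\rho_i)\text{ or is some }\bar\eta_l. \tag{2}$$

**Step 2: inner intervals.** We verify Lemma 3 for the band $(j,b,h)$, $b=(e',f')$, in the current state; no gap has been treated yet. By (2) $\bar b=[e',f']$ misses all new $\bar b$'s, so it lies in the current $\operatorname{int}B$; and $\bar j$ lies in the return image of the current column $c$. This is (i) and (iv). As $\bar b\cap c=\emptyset$ (because $c\subset\rho_i$) and the current return map is injective, $\bar b$ has returns outside the return image of $c$, which gives (ii). For (iii) let $x\in\{e',f'\}$. By injectivity $R(x)$ lies outside all $R(\rho_i)$, hence by (2) outside all new $\bar j$, so the current return of $x$ is still $R(x)$. It is not in $K^+$, since $x\notin Q$, and it is not an endpoint of a new $j$. So $\partial b$ misses the current $Q$. And $\partial j$ misses the current $P$ because $\bar j$ is in the image of a column. For an optional second band, the four sets of Lemma 4 are pairwise disjoint: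 three of them lie in $c$ and are disjoint by choice, and $\bar b$ misses $c$.

**Step 3: gaps.** By (2) and the choice of the earlier $\eta_{l'}$, the compact interval $R(g_l)$ lies in the current $\operatorname{int}J$, and it is disjoint from the compact sets $R(\rho_i)$ and $R(g_{l'})$, $l'\neq l$. So $\eta_l$ can be chosen, with endpoints avoiding the finite set $P$. For the band $(\eta_l,b,h)$: (i) is clear; (ii) holds because the returns of $\bar b$ lie in $R(c)\subset R(\rho_i)$, which misses $\bar\eta_l$; (iii) holds by the choice of $\partial\eta_l$ and since $\bar b\subset c$; (iv) holds since $\bar b\subset c$. For a second band, the preimage of $\bar\eta_l$ under the current return map misses $c$, because the returns of $c$ miss $\bar\eta_l$; the other three sets lie in $c$ and are disjoint by choice. So Lemma 4 applies.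

**Step 4: grades and survivors.** The first band has $j$ in the image of the $n$-good column $c$, or $b\subset c$; the second has grade $\ge n$ by Lemma 4. In each treatment at most three pairwise disjoint compact subintervals of $c$ are hit, and these do not exhaust the open interval $c$. So $c$ contains an unaffected open subinterval, and shrinking it we may use it next time. If $\rho_i$ is not a host, then by (2) no new $\bar b$ meets $\rho_i$ and no new $\bar j$ meets $R(\rho_i)$, so $\operatorname{int}\rho_i$ is unaffected. This proves 1 and 2.

**Step 5: catching.** Let $x$ be as in 3. Then $x\notin\bigcup\rho_i$. If $x$ is in an inner interval, it is in an added $b$. Otherwise it lies in a gap. This is not a gap at a point of $\partial\rho_i$, since such gaps lie in $c_i$; and not a gap at $0$ or $1$, since $x\in[\delta,1-\delta]$. So $x\in g_l$ for some $l$, and $R(x)\in\eta_l$, which became a $j$. $\square$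

The order matters: if gaps were treated first, the points $R(e')$ could lie in some $\eta_l$ and Step 2 would break.

## 5. Dense leaves in the limit

Let $(j_m,b_m,h_m)$, $m\ge1$, be an infinite sequence of bands such that all systems $\mathfrak B_m$ formed by the initial system $\mathfrak B_0=\emptyset$ and the first $m$ bands are admissible. Write $T_m,R_m$ for their maps. Put $U=\bigcup j_m$, $V=\bigcup b_m$ and $T=\bigcup T_m:U\to V$, a homeomorphism between open subsets of $(0,1)$. The *full $T$-orbit* of $x\in(0,1)$ is the set of all $T^ix$, $i\in\mathbb Z$, that are defined.

*The surface.* Write $W^\circ=W\setminus\partial W$ and let $M=\bigcup_mW(\mathfrak B_m)^\circ$, an increasing union of connected open surfaces. Any two points lie in a common open Hausdorff piece, so $M$ is a surface. It consists of $\mathring D=(0,1)^2$ and the open bands $j_m\times[0,1]$, glued along $j_m\times\{1\}$ and $b_m\times\{0\}$.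

*The vector field.* Charts are $\mathring D$ and the maps $j_m\times(\frac12,\frac52)\to M$ sending $(x,s)$ to $(x,s)\in D$ for $s\le1$, to the band point $(x,s-1)$ for $1\le s\le2$, and to $(h_m(x),s-2)\in D$ for $s\ge2$. Charts of different bands do not overlap: their upper parts lie over disjoint $j$'s at height $>\frac12$, their lower parts over disjoint $b$'s at height $<\frac12$. The transition maps to $\mathring D$ are affine and take $\partial_s$ to $\partial_y$. So $X=\partial_y$ is a smooth nonvanishing field on $M$. Its integral curves are called *leaves*.

*Completeness.* For a proper smooth function $\varrho:M\to[0,\infty)$ the field $X/(1+(X\varrho)^2)$ changes $\varrho$ at a rate of absolute value at most $\frac12$. In bounded time its integral curves stay in a compact set, so it is complete. It has the same oriented leaves as $X$. Let $\varphi_t$ be its flow.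

*Leaves and $T$-orbits.* Each leaf meets $\mathring D$, and the $x$-coordinates of its segments $\{x\}\times(0,1)$ form a full $T$-orbit in $(0,1)$. If the $x$-coordinates of the complete segments in a leaf or half-leaf form an infinite dense subset of $(0,1)$, the leaf or half-leaf is dense in $M$. Indeed every nonempty open set contains some $I\times(s,t)$ in $\mathring D$ or in a band, with $I\subset j_m$ in the latter case, and a leaf through $x\in I$ traverses the whole segment, resp. the whole band fiber, over $x$. For a half-leaf, finitely many points of the dense set may be disregarded.

**Proposition 8.** Suppose that

- (D1) for every $n$, all but finitely many bands have grade $\ge n$;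
- (D2) there are indices $m(0)\le m(1)\le\cdots$ tending to $\infty$ such that for every $n$ and every $x\in B(\mathfrak B_{m(n)})\cap[2^{-n-1},1-2^{-n-1}]$ we have $x\in V$ or $R_{m(n)}(x)\in U$.

Then every full $T$-orbit in $(0,1)$ is infinite and dense in $(0,1)$, there are no periodic points, and every leaf is dense in $M$.

*Proof.* **Step 1: no finite orbits.** Suppose $x\in(0,1)\setminus V$ and $y=T^kx\notin U$ with $k\ge0$. For all large $n$ the bands used between $x$ and $y$ lie in $\mathfrak B_{m(n)}$, so $R_{m(n)}(x)=y$, and $x\in[2^{-n-1},1-2^{-n-1}]$. By (D2) $x\in V$ or $y\in U$, a contradiction. A periodic orbit would use finitely many bands, contradicting (A1) for some $\mathfrak B_m$. So every full $T$-orbit is infinite in at least one direction.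

**Step 2: density.** Let $\mathcal O$ be a full $T$-orbit, let $n\ge1$, and let $m_0$ be such that all bands of index $>m_0$ have grade $\ge n$. As $T_{m_0}$-orbits are finite, $\mathcal O$ uses a band of index $m>m_0$: there is $z\in\mathcal O\cap j_m$, with $Tz\in b_m$. Let $c$ be an $n$-good column of $\mathfrak B_{m-1}$ with $b_m\subset c$ or $j_m\subset R_{m-1}(c)$. In the first case put $w=Tz\in c$. In the second case $z=T_{m-1}^{k_c}(w)$ with $w\in c$. Either way $\mathcal O$ contains a point $w\in c$. For each $s\le n$ there is $l$ with $T^lw=T_{m-1}^lw\in O_s$. As $n$ is arbitrary, $\mathcal O$ meets every $O_s$, so it is dense in $(0,1)$, and the leaf is dense in $M$. $\square$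

## 6. One circle and only crosscaps: proof of Proposition 2

*Twisted bands.* Let $\beta$ be a circle of $W$ and $A_\beta$ an annular collar of $\beta$. A band with both ends on $\beta$ is *untwisted* if $A_\beta\cup$band is orientable, and *twisted* otherwise. For given $j,b$ exactly one of the two monotonicity types of $h$ gives each case.

Orient $\beta$ and let $j^\pm,b^\pm$ be the endpoints of $j,b$ in this orientation. Then $\beta\setminus(\bar j\cup\bar b)$ consists of an arc $\alpha_1$ from $j^+$ to $b^-$ and an arc $\alpha_2$ from $b^+$ to $j^-$. If the band is untwisted, an oriented boundary of the band runs along its two ends against the direction of $\beta$: it goes $j^+\to j^-\to b^+\to b^-\to j^+$. So the sides of an untwisted band join $j^-$ to $b^+$ and $b^-$ to $j^+$. The sides of a twisted band join $j^+$ to $b^+$ and $j^-$ to $b^-$.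

For a twisted band the new boundary runs along $\alpha_1$ from $j^+$ to $b^-$, along a side to $j^-$, along $\alpha_2$ backward to $b^+$, and along a side to $j^+$. So $\beta$ is replaced by *one* circle containing both arcs. We call this operation a *crosscap*.

*Construction.* Start with $\mathfrak B_0=\emptyset$, $W=D$: one circle, $R=\mathrm{id}$, and the $0$-good column $(\frac14,\frac34)$. Every band we add will be twisted, so there is always exactly one circle, and both ends of every band lie on it. Phase $n$ ($n=0,1,2,\dots$) starts from an admissible system $\mathfrak B^{(n)}$ with an $n$-good column $c^{(n)}$, and consists of two steps.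

- (a) By Lemma 6 there is a column $Y$ visiting $O_{n+1}$. Shrink $c^{(n)}$ and $Y$ to disjoint open subintervals and apply Lemma 5 with one twisted band and $c_1=c^{(n)}$, $c_2=Y$. The band has grade $\ge n$, and $c_{12}$ is an $(n+1)$-good column using a band added in this phase.
- (b) Apply Lemma 7 to the present system, with the single $(n+1)$-good column $c_{12}$, some $\rho\subset c_{12}$, and $\delta=2^{-n-1}$; each treatment is done with one twisted band. All these bands have grade $\ge n+1$. Let $c^{(n+1)}$ be an unaffected open subinterval of $\rho$.

*Density.* (D1) holds because every band of phase $n$ has grade $\ge n$. For (D2) let $\mathfrak B_{m(n)}=\mathfrak B^{(n)}$, let $x\in B(\mathfrak B^{(n)})\cap[2^{-n-1},1-2^{-n-1}]$ and $y=R_{m(n)}(x)$. Suppose that after phase $n$ the point $x$ lies in no $b$ and $y$ in no $j$. In the system at the beginning of (b) we still have $x\in B$ and $y\in J$, so the return of $x$ is $y$ and the orbit from $x$ to $y$ uses no band of phase $n$. Hence $x\notin c_{12}$. By part 3 of Lemma 7, $x$ is in an added $b$ or $y$ in an added $j$, a contradiction. So Proposition 8 applies: all leaves of $M$ are dense.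

*Topology of $M$.* Let $W_r=W(\mathfrak B_r)$. Choose collars $a_r:\partial W_r\times[0,1]\to W_r$, $a_r(x,0)=x$, and put
$$L_r=W_r\setminus a_r(\partial W_r\times[0,1)),$$
a compact subsurface of $W_r^\circ$ homeomorphic to $W_r$. By shrinking the collar, $\operatorname{int}L_r$ can be made to contain any given compact subset of $W_r^\circ$. As $W_0^\circ\subset W_1^\circ\subset\cdots$ are $\sigma$-compact with union $M$, we can choose inductively $L_r\subset\operatorname{int}L_{r+1}$ with $\bigcup L_r=M$. Then
$$M\setminus L_r=a_r(\partial W_r\times(0,1))\cup\bigcup_{m>r}j_m\times[0,1].$$
The first set is a connected open annulus, since $\partial W_r$ is one circle. Each later band is connected and meets the closure of that annulus inside $M\setminus L_r$, because its ends lie on $\partial W_r$. So $M\setminus L_r$ is connected for every $r$. It is contained in no compact set, since it contains $M\setminus L_s\neq\emptyset$ for $s\ge r$. Hence $M$ has exactly one end. The twisted band number $r+1$ together with $a_r(\partial W_r\times(0,\frac12))$ contains a one-sided curve in $M\setminus L_r$, so the end is nonorientable, hence nonplanar. Finally $\chi(L_r)=1-r$ and $q(L_r)=1$ give $g^*(L_r)=r$, so the genus is infinite. By Richards' theorem $M\cong\mathcal N$; carrying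 over the smooth structure and the complete field of Section 5 proves Proposition 2. $\square$

## 7. What the general case adds

Let now $S$ be any surface of infinite genus. Four things change.

*Orientable ends.* A single twisted band cannot be used near an end that should be orientable, and a single untwisted band turns one circle into two (Section 8). The remedy is to use two untwisted bands at a time: the second one reunites the circles. This is why Lemmas 4, 5 and 7 allow two bands.

*Several nonplanar ends.* Ends of the limit correspond to coherent sequences of circles. A circle must be split whenever the end space requires it, and otherwise no band may run between different circles, since it would merge them. All the same, every leaf must be dense, so columns must lead from every circle to every other one, and this must survive splitting.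

*Finite nonorientability.* If $S$ is finitely nonorientable, exactly the right parity of crosscaps must be inserted, once.

*Planar ends.* Each phase will put a handle at each circle, so all ends of the limit $M$ are nonplanar. Planar ends have to be created at the end by removing a closed set $Z$ from $M$. The torus example in Section 1 shows the constraint: no leaf may meet $Z$ twice, and the leaves meeting $Z$ must have both halves dense. We also have to know which surface $M\setminus Z$ is.

## 8. Splits, crosscaps and handles at a circle

We keep the notation $\beta,A_\beta,j^\pm,b^\pm,\alpha_1,\alpha_2$ of Section 6.

**Definition (operations).** All operations attach bands to edges lying on one circle $\beta$.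

- *Split*: one untwisted band. Its sides close up $\alpha_1$ (from $j^+$ to $b^-$) and $\alpha_2$ (from $b^+$ to $j^-$). So $\beta$ is replaced by two circles, one containing $\alpha_1$ and one containing $\alpha_2$.
- *Crosscap*: one twisted band. So $\beta$ is replaced by one circle containing both arcs, and $A_\beta\cup$band contains a one-sided curve.
- *Handle*: two untwisted bands $(j,b)$, $(j',b')$ such that $\{j,b\}$ separates $j'$ from $b'$ on $\beta$, that is, $j'$ and $b'$ lie in different arcs $\alpha_i$. The first band splits $\beta$ and the second joins the two resulting circles. So $\beta$ is replaced by one circle containing all leftover pieces of $\beta$.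

In a handle, $A_\beta\cup$bands is orientable, because an orientation of the connected $A_\beta$ extends over each band. It has $\chi=-2$ and two boundary circles, so it is a two-holed torus. After a crosscap or handle the circles correspond bijectively to the old ones, and unaffected columns keep their start and end circles.

Each arc $\alpha_i$ has one end at $j$ and one end at $b$. Hence it contains points next to $j$ on one side of $j$, and points next to $b$ on one side of $b$. This is all that is needed to place the second band of a handle.

**Lemma 9 (placing operations).** Let $\mathfrak B$ be admissible. In (a)–(c) let $c$ be a loop at $\beta$. All intervals below can be chosen arbitrarily small.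

(a) A crosscap at $\beta$ with $R^{-1}(\bar j),\bar b$ disjoint subsets of $c$; and a handle at $\beta$ with $R^{-1}(\bar j),R^{-1}(\bar j'),\bar b,\bar b'$ pairwise disjoint subsets of $c$. These can be performed preserving admissibility. If $c$ is $n$-good, the bands have grade $\ge n$. Some open subinterval of $c$ and all columns disjoint from $c$ are unaffected.

(b) If $b$ is given, with $\bar b\subset\operatorname{int}B$ on $\beta$ and $\bar b\cap\bar c=\emptyset$, there are $j,j',b'$ with $R^{-1}(\bar j),R^{-1}(\bar j'),\bar b'$ pairwise disjoint subsets of $c$ such that $(j,b),(j',b')$ are positioned as in a handle.

(c) If $j$ is given, with $\bar j\subset\operatorname{int}J$ on $\beta$ and $\bar j\cap\overline{R(c)}=\emptyset$, there are $b,b',j'$ with $\bar b,\bar b',R^{-1}(\bar j')$ pairwise disjoint subsets of $c$ such that $(j,b),(j',b')$ are positioned as in a handle.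

(d) If $c_1,c_2$ are disjoint columns, $c_1$ ends and $c_2$ starts on $\delta$, the junction of Lemma 5 can be done by a handle at $\delta$. Then $c_{12}$ starts where $c_1$ starts and ends where $c_2$ ends.

*Proof.* (a) For the crosscap choose $\bar b$ and $R^{-1}(\bar j)$ disjoint in $c$. For the handle choose $j,j'\subset R(c)$ with disjoint closures, then a small $b$ with $\bar b\subset c\setminus R^{-1}(\bar j\cup\bar j')$. There is room in $c$ on both sides of $\bar b$. Choose $b'$ next to $b$, on the side lying in the arc not containing $j'$, with $\bar b'$ disjoint from $\bar b$ and $R^{-1}(\bar j\cup\bar j')$. Lemma 3 applies to the first band: (i), (iii), (iv) are clear, since $\bar b\subset c$ and $\bar j\subset R(c)$, and (ii) holds by choice. Lemma 4 applies to the second. The grades follow from $b\subset c$ and Lemma 4. The compact intervals do not exhaust $c$, and columns disjoint from $c$ miss all of them.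

(b) Choose $b'$ with $\bar b'\subset c$, then $j$ with $\bar j\subset R(c)\setminus R(\bar b')$, then $j'$ with $\bar j'\subset R(c)\setminus R(\bar b')$ next to $j$, in the arc not containing $b'$.

(c) Choose $j'$ with $\bar j'\subset R(c)$, then $b$ with $\bar b\subset c\setminus R^{-1}(\bar j')$, then $b'$ with $\bar b'\subset c\setminus R^{-1}(\bar j')$ next to $b$, in the arc not containing $j'$.

(d) Choose $j,j'$ next to each other with disjoint closures in $R(c_1)$, then $b$ with $\bar b\subset c_2$, then $b'$ with $\bar b'\subset c_2$ next to $b$, in the arc not containing $j'$. Lemma 5 applies. Since $c_{12}\subset c_1$ and its return image is $R(b)\subset R(c_2)$, and leftover pieces stay on corresponding circles, the start and end are as stated. $\square$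

## 9. Columns between all pairs of circles

**Definition (connectivity).** For an admissible $\mathfrak B$ consider two properties.

- $\mathrm{SC}_n$: there is a finite family of $n$-good columns such that, in the digraph whose vertices are the circles and which has one edge (start circle $\to$ end circle) per column, for every ordered pair of circles, equal ones included, there is a path of length $\ge1$ from the first to the second.
- $\mathrm{PC}_n$: for every ordered pair $(\beta,\gamma)$ of circles, equal ones included, there is an $n$-good column from $\beta$ to $\gamma$.

Clearly $\mathrm{PC}_n$ implies $\mathrm{SC}_n$.

**Lemma 10 (mixing).** From a state with $\mathrm{SC}_n$ one reaches, by finitely many handles with bands of grade $\ge n$, a state with $\mathrm{PC}_{n+1}$ whose columns, one for each ordered pair, are pairwise disjoint and each use at least one newly added band.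

*Proof.* By Lemma 6 some column $Y$ visits $O_{n+1}$; say it goes from $\mu$ to $\nu$. For each $(\beta,\gamma)$ choose a path of length $\ge1$ from $\beta$ to $\mu$ and a path of length $\ge0$ from $\nu$ to $\gamma$. This gives a chain of columns $C_1,\dots,C_r,Y,C_1',\dots,C_s'$ with $r\ge1$. Replace all columns in all chains by pairwise disjoint open subintervals; this is possible since there are finitely many.

Apply Lemma 9(d) successively along each chain, composing from the left. The composite so far is contained in $C_1$ and visits what $C_1$ visits, so it is $n$-good and all grades are $\ge n$. (The right-hand column $c_2$, in particular $Y$, need not be $n$-good.) Each junction leaves unaffected all columns disjoint from the two columns used, so the remaining columns and the finished composites persist. The final composite for $(\beta,\gamma)$ visits $O_1,\dots,O_n$ through $C_1$ and $O_{n+1}$ through $Y$, and uses the band of at least one junction because $r\ge1$. $\square$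

**Lemma 11 (splitting).** Suppose $\mathrm{PC}_n$ holds and there are at least two circles. Then any given circle $\beta$ can be split by one untwisted band of grade $\ge n$ so that the new system is admissible and $\mathrm{SC}_n$ holds for it.

*Proof.* Let $\gamma\ne\beta$, let $X$ be an $n$-good column from $\gamma$ to $\beta$ and $Y$ one from $\beta$ to $\gamma$. They are disjoint, since they start on different circles. Add an untwisted band with $\bar j\subset R(X)$, $\bar b\subset Y$. Lemma 3 applies: (i), (iii), (iv) are clear, and (ii) holds since $R(\bar b)$ is on $\gamma$ and $\bar j$ is on $\beta$.

The two sides of $j$ in $R(X)$ lie on different new circles $\beta_1,\beta_2$, one being next to $j^+$ in $\alpha_1$ and the other next to $j^-$ in $\alpha_2$; the same holds for the two sides of $b$ in $Y$. The two remaining parts of $X$ are disjoint from $\bar b\subset Y$ and have images disjoint from $\bar j$. The two remaining parts of $Y$ are disjoint from $\bar b$, and their images are on $\gamma$. So all four parts are unaffected and give $n$-good columns $\gamma\to\beta_i$ and $\beta_i\to\gamma$, $i=1,2$. The $n$-good columns between $\gamma$ and other circles $\delta\ne\beta,\gamma$ neither start nor end on $\beta$, so they are unaffected. Hence all circles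 are connected through $\gamma$ in both directions, which is $\mathrm{SC}_n$. $\square$

## 10. The construction with prescribed ends

*Data.* Let $H$ be a nonempty compact totally disconnected metrizable space, $H''\subset H$ closed, and $\kappa\in\{0,1,2\}$, with $\kappa=0$ if $H''\ne\emptyset$. Choose clopen partitions $\mathcal P_0,\mathcal P_1,\dots$ of $H$ into nonempty sets, with mesh tending to $0$, where $|\mathcal P_0|=\min(2,|H|)$ and $\mathcal P_{n+1}$ equals $\mathcal P_n$ or is obtained from it by splitting one element in two.

*Initial state: circles correspond to $\mathcal P_0$ and $\mathrm{SC}_0$ holds.* If $|H|=1$ take $\mathfrak B=\emptyset$, with one circle and the loop $(\frac14,\frac34)$. If $|H|\ge2$ take three increasing bands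
$$(.19,.21)\to(.79,.81),\qquad(.39,.41)\to(.59,.61),\qquad(.09,.11)\to(.69,.71).$$
No $b$ meets a $j$, so (A1) holds. $R=\mathrm{id}$ on $K^-$ and $K^-\cap K^+=\emptyset$, so (A2) holds; the same is true for the systems formed by the first one or two bands. $W$ is orientable with $\chi=-2$. Trace the boundary, using that left sides join left endpoints and right sides join right endpoints:

- From top $[.11,.19]$: the point $.19$ goes to bottom $.79$, along bottom $[.71,.79]$ to $.71$, back to top $.11$. This is the circle $\beta_1$, with edges top $[.11,.19]$, bottom $[.71,.79]$.
- From top $[0,.09]$: $.09$ goes to bottom $.69$, along $[.61,.69]$ to $.61$, to top $.41$, along $[.41,1]$ and down the right side of $D$ to bottom $1$, along $[.81,1]$ to $.81$, to top $.21$, along $[.21,.39]$ to $.39$, to bottom $.59$, along $[0,.59]$ to $0$ and up the left side. This is $\beta_2$.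

All eight edges have been used, so there are exactly two circles, and $W$ is a two-holed torus. The interval $(.12,.18)$ is a column with $R=\mathrm{id}$; it starts in bottom $[0,.59]$ and ends in top $[.11,.19]$, so it goes $\beta_2\to\beta_1$. Similarly $(.72,.78)$ goes $\beta_1\to\beta_2$. So $\mathrm{SC}_0$ holds.

*Phase $n$* ($n=0,1,2,\dots$) starts from an admissible state $\mathfrak B^{(n)}$ with $\mathrm{SC}_n$ and circles $\beta_A$, $A\in\mathcal P_n$.

**Step (a): mixing.** Apply Lemma 10. We get $\mathrm{PC}_{n+1}$ with pairwise disjoint $(n+1)$-good columns $c_{\beta\gamma}$ from $\beta$ to $\gamma$, each using a band added in this phase.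

**Step (b): inserting topology.** Using the loops $c_{\beta\beta}$ and Lemma 9(a), perform a handle at every circle, and a crosscap at each $\beta_A$ with $A\cap H''\ne\emptyset$. If $n=0$, perform in addition $\kappa$ crosscaps at one circle. After each use replace $c_{\beta\beta}$ by an unaffected open subinterval. The other $c_{\beta\gamma}$ are disjoint from it, hence unaffected. All columns still use a band of this phase.

**Step (c): exhaustion.** Apply Lemma 7 (with $n+1$ in place of $n$) to the present state, the columns $c_{\beta\gamma}$, compact intervals $\rho_{\beta\gamma}\subset c_{\beta\gamma}$, and $\delta=2^{-n-1}$. The host of a target is $\rho_{\beta\beta}$, where $\beta$ is the circle carrying the inner interval $b$, respectively the interval $\eta_l$. Each treatment is made a handle at $\beta$: a current column $c$ with $\bar c\subset\operatorname{int}\rho_{\beta\beta}$ is a loop at $\beta$, since only handles are performed in this step and unaffected columns keep their circles; we have $[e',f']\cap\bar c=\emptyset$ and $\bar\eta_l\cap\overline{R(c)}=\emptyset$, because $\overline{R(c)}\subset R(\rho_{\beta\beta})$; so Lemma 9(b) (for inner intervals) and Lemma 9(c) (for gaps) provide positions of the remaining intervals that satisfy the conditions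 of a treatment. Choose both bands untwisted. By Lemma 7 all bands have grade $\ge n+1$, the columns $\operatorname{int}\rho_{\beta\gamma}$ with $\beta\ne\gamma$ are unaffected, and each $\rho_{\beta\beta}$ contains an unaffected loop. So $\mathrm{PC}_{n+1}$ still holds.

**Step (d): splitting.** If $\mathcal P_{n+1}\ne\mathcal P_n$, then $|H|\ge2$ and there are at least two circles. Split the corresponding circle by Lemma 11 (with $n+1$ in place of $n$) and label the two new circles by the two new sets. In either case $\mathrm{SC}_{n+1}$ holds and the circles correspond to $\mathcal P_{n+1}$.

*Conditions (D1) and (D2).* Every band added in phase $n$ has grade $\ge n$, so (D1) holds. For (D2) let $\mathfrak B_{m(n)}=\mathfrak B^{(n)}$, $x\in B(\mathfrak B^{(n)})\cap[2^{-n-1},1-2^{-n-1}]$, $y=R_{m(n)}(x)$, and suppose that after phase $n$ the point $x$ lies in no $b$ and $y$ in no $j$. In the state at the beginning of (c) we have $x\in B$, $y\in J$. So the return of $x$ there is $y$, and the orbit from $x$ to $y$ uses no band of phase $n$. Hence $x$ lies in no $c_{\beta\gamma}$, and part 3 of Lemma 7 gives a contradiction. By Proposition 8 all leaves of the limit surface $M$ are dense, all full $T$-orbits in $(0,1)$ are infinite and dense, and there are no periodic orbits.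

## 11. Ends and orientability of the limit surface

**Step 1: parents.** This step records how circles descend. Let $\mathfrak S_0,\mathfrak S_1,\dots$ be the initial state and the states after each complete operation (handle, crosscap or split), and $W_r=W(\mathfrak S_r)$. The operation from $\mathfrak S_r$ to $\mathfrak S_{r+1}$ takes place at one circle of $W_r$, which is replaced by one or two circles; the others are unchanged. This defines a parent map from the circles of $\mathfrak S_{r+1}$ to those of $\mathfrak S_r$. Each edge of $\mathfrak S_{r+1}$ is contained in an edge of $\mathfrak S_r$ lying on the parent circle. Consequently, for each $r$, every band added after $\mathfrak S_r$ has both ends on one circle of $W_r$.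

**Step 2: cores and complementary components.** Define collars $a_r$ and cores $L_r=W_r\setminus a_r(\partial W_r\times[0,1))$ as in Section 6, with $L_r\subset\operatorname{int}L_{r+1}$ and $\bigcup L_r=M$. For a circle $\beta$ of $W_r$ let
$$Y_\beta=a_r(\beta\times(0,1))\ \cup\ \text{all later open bands } j_i\times[0,1]\text{ with ends on }\beta .$$
These sets are open and pairwise disjoint, and by Step 1 their union is $M\setminus L_r$. They are connected, since each such band is connected and its ends lie on $\beta$, next to the connected set $a_r(\beta\times(0,1))$. So the $Y_\beta$ are the components of $M\setminus L_r$.

Let $\beta'$ be a circle of $W_s$, $s\ge r$, descending from $\beta$. Then $Y_{\beta'}$ is connected and disjoint from $L_s\supset L_r$, so it lies in one component of $M\setminus L_r$. This is $Y_\beta$: take an interior point $p$ of an edge on $\beta'$; then $p\in\beta$, and points of $\mathring D$ close to $p$ lie in $a_s(\beta'\times(0,1))\cap a_r(\beta\times(0,1))$. In particular every $Y_\beta$ has noncompact closure, since it is contained in no $L_s$.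

Hence the end space of $M$ is the inverse limit of the sets of circles of $\mathfrak S_r$, i.e. $\varprojlim\mathcal P_n$. As the mesh tends to $0$ and $H$ is compact, this is $H$, via $e\mapsto$ the sequence of the $A\in\mathcal P_n$ containing $e$. We say that a circle *belongs to* $e$ if it occurs in the sequence of circles of $e$. The sets $Y_\beta$, for the circles $\beta$ belonging to $e$, form a neighborhood base of the end $e$.

**Step 3: marked curves.** These will witness nonplanarity and nonorientability, also after points are removed. For each handle performed on $\mathfrak S_r$ at $\beta$ take $A_\beta=a_r(\beta\times[0,\frac12])$. The interior of the two-holed torus $A_\beta\cup$bands lies in $W_{r+1}^\circ\setminus L_r$, hence in $Y_\beta$. Choose in it two simple closed curves crossing exactly once, transversally. For each crosscap choose similarly a one-sided simple closed curve in $Y_\beta$. Let $\Lambda$ be the union of all these curves. The curves for $\mathfrak S_r$ miss $L_r$, so each compact set meets only finitely many of them; $\Lambda$ is closed and has empty interior.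

**Step 4: a criterion for orientability.**

(O) *If from $\mathfrak S_r$ on all operations at descendants of $\beta$ are handles or splits, then $Y_\beta$ is orientable.* Let $Y^s=Y_\beta\cap W_s^\circ$ for $s\ge r$. $Y^r$ is an open annulus. Suppose $Y^s$ is connected and orientable. If the operation on $\mathfrak S_s$ is at a descendant $\beta'$ of $\beta$, then $Y^{s+1}=Y^s\cup N$ with $N=a_s(\beta'\times(0,1))\cup$(new open bands). $N$ is connected, and it is orientable because the operation is a handle or a split. Since $Y^s\cap N=a_s(\beta'\times(0,1))$ is connected, we can choose the orientation of $N$ to agree with that of $Y^s$ on the intersection; so $Y^{s+1}$ is connected and orientable. If the operation is elsewhere, $Y^{s+1}=Y^s$. An increasing union of connected open orientable surfaces is orientable. The same argument, starting from the orientable $W_0^\circ$, shows that $M$ is orientable if no crosscap is ever performed.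

**Step 5: the end triple is $(H,H,H'')$.** Every phase performs a handle at every circle, so every $Y_\beta$ contains a pair of marked curves crossing once; by the Jordan curve theorem a planar surface contains no such pair. So every end is nonplanar. If $e\in H''$, then $A\cap H''\neq\emptyset$ for every $A\in\mathcal P_n$ containing $e$, so every $Y_\beta$ with $\beta$ belonging to $e$ contains marked one-sided curves, and $e$ is nonorientable. If $e\notin H''$, then for some $n\ge1$ the set $A\in\mathcal P_n$ containing $e$ misses $H''$, and no crosscaps are performed at descendants of $\beta_A$ from phase $n$ on; by (O) $Y_{\beta_A}$ is orientable.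

**Step 6: a core that detects $\kappa$.** Let $L_*$ be the core $L_r$ for the state $\mathfrak S_r$ after step (b) of phase $0$. Suppose $H''=\emptyset$. By (O) $M\setminus L_*$ is orientable. We have
$$\chi(L_*)+q(L_*)\equiv\kappa\pmod2 , \tag{3}$$
because for the initial surface $\chi+q$ is $2$ or $0$, a handle changes it by $-2$, a crosscap by $-1$, and no split has occurred yet. If $\kappa=0$, $M$ is orientable. If $\kappa>0$, $L_*\cong W_r$ is nonorientable, and $M$ is finitely nonorientable, of odd type for $\kappa=1$ and even type for $\kappa=2$.

## 12. Leaves with both halves dense

To remove points from leaves we need leaves both of whose halves are dense. For each $s$ let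
$$\Theta_s^\pm=\{x\in(0,1):T^{\pm i}x\in O_s\text{ for some }i\ge0\}.$$
These sets are open, since $T^{\pm i}$ is continuous on an open domain.

**Step 1: the sets $\Theta_s^\pm$ are dense.** Take $x_0\in\partial b_m$ for some $m$. As the $\bar b$'s are pairwise disjoint, $x_0\notin V$. So its full orbit is $\{T^ix_0:i\ge0\}$, which is infinite and dense by Proposition 8, and so are all its tails. Given an open interval $I\subset(0,1)$, choose $i$ with $T^ix_0\in I$ and $i'\ge i$ with $T^{i'}x_0\in O_s$. Then $T^ix_0\in I\cap\Theta_s^+$. So $\Theta_s^+$ is dense. Symmetrically, using $y_0\in\partial j_m$, which is not in $U$, $\Theta_s^-$ is dense.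

**Step 2: the generic set.** By Baire's theorem $\mathcal G=\bigcap_s(\Theta_s^+\cap\Theta_s^-)$ is a dense $G_\delta$ in $(0,1)$. For $x\in\mathcal G$ both half-orbits of $T$ meet every $O_s$, so they are infinite and dense. By Section 5,
$$\textit{every half-leaf of a leaf over a point of }\mathcal G\textit{ is dense in }M. \tag{4}$$

## 13. Planar ends by removing a set that meets each leaf at most once

Let $S$ be a surface of infinite genus with end triple $(E,E',E'')$.

**Step 1: $S$ provides data for the construction.** First, $E'\ne\emptyset$. Otherwise, by compactness of $E$, there is a compact connected subsurface $L\subset S$ all of whose complementary components are planar. For a compact connected subsurface $L'$ with $L\subset\operatorname{int}L'$ let $N_1,\dots,N_t$ be the components of $L'\setminus\operatorname{int}L$. From $\chi(N_i)=2-q(N_i)$ and $\sum q(N_i)=q(L)+q(L')$ we get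
$$g^*(L')=2-\chi(L')-q(L')=2-\chi(L)+q(L)-2t,$$
which is bounded by $2-\chi(L)+q(L)$. Every compact subsurface lies in some such $L'$, so $S$ would have finite genus. Second, if $E''\ne\emptyset$, then $S$ is infinitely nonorientable, since an orientable complement of a compact set would make all ends orientable. If $E''=\emptyset$, then by compactness of $E$ some compact subsurface has orientable complement, so $S$ is orientable or finitely nonorientable.

Build $M$ from $H=E'$, $H''=E''$; if $E''=\emptyset$ take $\kappa=0,1,2$ according to whether $S$ is orientable, finitely nonorientable of odd type, or of even type. The end triple of $M$ is $(E',E',E'')$.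

**Step 2: the end compactification.** Let $\bar M=M\cup E'$, with base the open sets of $M$ and the sets $Y_\beta^*=Y_\beta\cup\{\text{ends to which }\beta\text{ belongs}\}$. Two sets $Y_\beta^*$ are nested or disjoint, so this is a base; it induces on $E'$ its given topology. The space is Hausdorff: a point of $\operatorname{int}L_r$ is separated from $E'$ by $\operatorname{int}L_r$ and the $Y^*_\beta$, $\beta\subset\partial W_r$, and different ends have different circles at some stage. It is compact: in a cover by basic sets, finitely many $Y_\beta^*$ cover the compact set $E'$; if they come from stages $\le r$, each circle $\beta'$ of $W_r$ belongs to some end, which lies in one of these $Y_\beta^*$, so $\beta'$ descends from $\beta$ and $Y_{\beta'}\subset Y_\beta$; what remains is in the compact set $L_r$. It is second countable. So $\bar M$ is metrizable. Fix metrics on $E$ and on $\bar M$.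

**Step 3: discs close to the right ends.** We cut the planar ends into small pieces and reserve a disc for each. Choose clopen sets $E=\widehat E_0\supset\widehat E_1\supset\cdots$ with $\bigcap\widehat E_k=E'$ and partition each $\widehat E_k\setminus\widehat E_{k+1}$ into finitely many clopen sets of diameter $<1/(k+1)$. So $E\setminus E'=\bigsqcup_iF_i$ with countably many (possibly none or finitely many, $i=1,2,\dots$) nonempty compact sets $F_i$, clopen in $E$. If there are infinitely many, then $\operatorname{diam}F_i\to0$ and $d(F_i,E')\to0$. Choose $e_i\in E'$ with $d(e_i,F_i)=d(F_i,E')$.

Choose inductively pairwise disjoint closed discs $\Delta_i\subset M\setminus(\Lambda\cup L_*\cup L_i)$ all of whose points are within $1/i$ of $e_i$ in $\bar M$. This is possible: the part in $M$ of a neighborhood of $e_i$, minus the compact sets $L_*,L_i,\Delta_1,\dots,\Delta_{i-1}$, is a nonempty open set, and $\Lambda$ is closed with empty interior. As $\Delta_i\cap L_i=\emptyset$, the family of discs is locally finite in $M$.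

**Step 4: a Cantor set of leaves in general position.** We use the Kuratowski–Mycielski theorem (Kechris, *Classical Descriptive Set Theory*, 19.1): if $\mathcal X$ is a nonempty perfect Polish space and $\mathcal S\subset\mathcal X^2$ is comeager, there is a Cantor set $C\subset\mathcal X$ with $(x,y)\in\mathcal S$ for all distinct $x,y\in C$.

Apply it to $\mathcal X=\mathcal G$, which is Polish as a $G_\delta$ and perfect since it is dense in $(0,1)$. The set of pairs of distinct points of $\mathcal G$ on the same $T$-orbit is contained in $\bigcup_{k\ne0}\operatorname{graph}(T^k)$. Each graph is relatively closed in the open set $\operatorname{dom}(T^k)\times(0,1)$. Its trace on $\mathcal G^2$ has empty interior, since it contains at most one point over each $x$ while nonempty open subsets of $\mathcal G$ are infinite. So the trace is nowhere dense in $\mathcal G^2$, and the union is meager. We obtain a Cantor set $C\subset\mathcal G$ whose points lie on pairwise different $T$-orbits. Choose pairwise disjoint nonempty clopen subsets $C_0,C_1,C_2,\dots$ of $C$.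

**Step 5: placing the planar ends.** For each $i\ge1$ for which $F_i$ is defined pick $c\in C_i$. As the leaf through $(c,\frac12)$ is dense, some $\varphi_{t_i}(c,\frac12)$ lies in $\operatorname{int}\Delta_i$. So $\varphi_{t_i}$ maps a small clopen neighborhood of $(c,\frac12)$ in $C_i\times\{\frac12\}$ homeomorphically onto a Cantor set in $\operatorname{int}\Delta_i$. Embed $F_i$ in this Cantor set. Together with the identity on $E'$ this defines $\iota:E\to\bar M$.

The map $\iota$ is injective, since the discs are disjoint. It is continuous on each clopen $F_i$. Let $x_k\to e\in E'$. For the $x_k$ in $E'$ there is nothing to do, so let $x_k\in F_{i_k}$. Then $i_k\to\infty$, and $d(e_{i_k},x_k)\le d(F_{i_k},E')+\operatorname{diam}F_{i_k}\to0$, so $e_{i_k}\to e$ in $E'$. As $\iota(x_k)\in\Delta_{i_k}$ is within $1/i_k$ of $e_{i_k}$ in $\bar M$, $\iota(x_k)\to e$. So $\iota$ is continuous, and being injective on a compact space it is an embedding.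

Let $Z=\iota(E\setminus E')=\bigsqcup\iota(F_i)$. By local finiteness of the $\Delta_i$ it is closed in $M$ and totally disconnected. Distinct points of $Z$ come from distinct points of $C$, and these lie on different $T$-orbits. Hence
$$\begin{gathered}\textit{each leaf of }M\textit{ contains at most one point of }Z;\\ \textit{leaves meeting }Z\textit{ lie over }\mathcal G;\quad \textit{leaves over points of }C_0\textit{ miss }Z.\end{gathered} \tag{5}$$

## 14. The punctured limit surface is $S$

Put $N=M\setminus Z$. We use a theorem from Hurewicz–Wallman (*Dimension Theory*, Ch. IV): a connected $n$-manifold is not disconnected by a subset of dimension $\le n-2$. In particular a connected surface minus a closed totally disconnected set is connected. So $N$ is a connected surface. It is open and dense in the compact space $\bar M$, with remainder $\bar M\setminus N=\iota(E)$ compact and totally disconnected. Every point of $\iota(E)$ has a base of open neighborhoods $O$ in $\bar M$ with $O\cap N$ connected: small open discs for points of $Z$, and the sets $Y_\beta^*$ for points of $E'$. In both cases $O\cap N$ is a connected surface minus a closed totally disconnected set. Below, $O$ always denotes such a neighborhood.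

**Step 1: $\iota(E)$ is the end space of $N$, and the sets $O\cap N$ form neighborhood bases of the ends.** Let $z\in\iota(E)$ and let $L\subset N$ be compact. For small $O\ni z$ we have $O\cap L=\emptyset$, and the connected set $O\cap N$ lies in one component of $N\setminus L$. Any two such $O$ contain a common smaller one, whose trace on $N$ is nonempty, so this component $U_L(z)$ does not depend on $O$. Then $(U_L(z))_L$ is an end.

Conversely let $(U_L)_L$ be an end. The closures $\overline{U_L}$ in $\bar M$, along an exhaustion of $N$ by compact sets $L$, form a decreasing sequence of compact connected sets. Their intersection is nonempty and connected. It is contained in $\iota(E)$, since each point of $N$ is interior to some $L$ of the exhaustion. So it is one point $z$. Let $L$ be compact and $O\ni z$ with $O\cap L=\emptyset$. Since $z\in\overline{U_L}$, $O$ meets $U_L$, so $O\cap N\subset U_L$. Hence $U_L=U_L(z)$.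

If we start from $z$, then $z\in\overline{U_L(z)}$ for all $L$, since $N$ is dense; so the end $(U_L(z))_L$ gives back $z$. The two assignments are mutually inverse. The map $z\mapsto(U_L(z))_L$ is continuous: if $O\cap N\subset U_L(z)$ and $O\cap L=\emptyset$, then $U_L(z')=U_L(z)$ for all $z'\in O\cap\iota(E)$. So it is a homeomorphism from a compact space onto the Hausdorff end space. Finally, $\bigcap_L\overline{U_L(z)}=\{z\}$ is an intersection of a decreasing sequence of compact sets along the exhaustion, so each $O\cap N$ with $z\in O$ contains some $U_L(z)$.

**Step 2: types of ends.** Ends in $Z$ are planar and orientable, having a disc minus $Z$ as a neighborhood. Let $e\in E'$. Since $\Lambda\cap Z=\emptyset$ (the $\Delta_i$ miss $\Lambda$), for every $\beta$ belonging to $e$ the set $Y_\beta\setminus Z$ contains two marked curves crossing exactly once. So $e$ is nonplanar. If $e\in E''$, then $Y_\beta\setminus Z$ contains marked one-sided curves, so $e$ is nonorientable. If $e\in E'\setminus E''$, some $Y_\beta$ is orientable, so $e$ is orientable. Thus via $\iota$ the end triple of $N$ is $(E,E',E'')$.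

**Step 3: genus.** A small compact neighborhood in $N$ of a marked pair is a one-holed torus. It lies in some $L_r$, and there are further marked pairs in $M\setminus L_r$. So $N$ contains infinitely many disjoint one-holed tori, and its genus is infinite.

**Step 4: orientability class.** If $E''\ne\emptyset$, then $S$ and $N$ are both infinitely nonorientable, having nonorientable ends. If $E''=\emptyset$, then $L_*\subset N$ since the $\Delta_i$ miss $L_*$; $N\setminus L_*\subset M\setminus L_*$ is orientable, and (3) holds. So $N$ is orientable for $\kappa=0$, as $M$ is, and finitely nonorientable of odd type for $\kappa=1$, of even type for $\kappa=2$, since $L_*$ is then nonorientable. This is the class of $S$.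

By Richards' theorem $N\cong S$, and $S$ receives the smooth structure of $N$.

**Step 5: the flow.** The field $X|_N$ is smooth and nonvanishing. With a proper smooth function on $N$ rescale it, as in Section 5, to a complete field. Its orbits are of two kinds. The leaves of $M$ not meeting $Z$ are dense in $M$ by Proposition 8. The other orbits are the two halves of each leaf meeting $Z$: by (5) such a leaf contains only one point of $Z$ and lies over $\mathcal G$, and it is not closed as there are no periodic orbits, so both halves are dense in $M$ by (4). Hence all orbits are dense in $N\cong S$.

**Step 6: the residual set.** Let $\psi_t$ be this flow and $\{\Omega_s\}$ a countable base of $N$ consisting of nonempty sets. The sets $\{p:\psi_t(p)\in\Omega_s\text{ for some }t\ge0\}$ and $\{p:\psi_t(p)\in\Omega_s\text{ for some }t\le0\}$ are open. By (5) a leaf over a point of $C_0$ misses $Z$, and it lies over $\mathcal G$; so from each of its points both half-leaves are dense. Hence all these open sets contain this leaf, which is dense, and so all of them are dense. Their countable intersection is residual, and it consists of points both of whose semi-orbits are dense. This completes the proof of Theorem 1; in particular every nonorientable surface of infinite genus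 is minimal. $\blacksquare$
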